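\title{The localized Grothendieck ring of varieties does not embed in its dimensional completion}

\begin{abstract}
Let $\mathcal M_k$ be the Grothendieck ring of varieties over a field $k$ of characteristic $0$, localized at the class $\mathbb L$ of the affine line, and let $\widehat{\mathcal M}_k$ be its completion for the filtration by dimension. We show that the natural map $\mathcal M_k\to\widehat{\mathcal M}_k$ is not injective. An explicit integral combination $x$ of the classes of ten quotients of an abelian surface $E\times E$ is annihilated by a monic polynomial in $\mathbb L$, and therefore lies in the kernel. The relation comes from two non-isomorphic finite $\Gamma$-sets, $\Gamma=S_3\times C_2$, with isomorphic permutation lattices. An additive invariant with values in the Witt group $W(\mathbb Q)$, on which $\mathbb L$ acts as $-1$, shows that $x\neq0$. We also show that $\mathbb L^{12}-1$ is a zero divisor in $\mathcal M_k$, and that for $k=\mathbb C$ the kernel has the cardinality of the continuum.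
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $k$ be a field of characteristic $0$. A variety is a reduced separated scheme of finite type over $k$. The Grothendieck ring $K_0(\operatorname{Var}_k)$ is generated by the isomorphism classes $[V]$ of varieties, subject to $[V]=[V\setminus W]+[W]$ for every closed subvariety $W\subset V$, with product $[V]\cdot[W]=[V\times W]$. Put $\mathbb L=[\mathbb A^1]$ and $\mathcal M_k=K_0(\operatorname{Var}_k)[\mathbb L^{-1}]$. For $m\in\mathbb Z$ let $F^m=F^m\mathcal M_k$ be the subgroup generated by the elements $[S]\mathbb L^{-i}$ with $\dim S-i\le -m$, and let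
\[
\widehat{\mathcal M}_k=\varprojlim_m\mathcal M_k/F^m .
\]
The filtration is decreasing, every element of $\mathcal M_k$ lies in some $F^a$, and $F^aF^b\subset F^{a+b}$ because dimensions add in products. So $\widehat{\mathcal M}_k$ is a ring, and the kernel of the natural map $\mathcal M_k\to\widehat{\mathcal M}_k$ is $\bigcap_mF^m$. The question of this paper is taken from \cite{Veys}, where it is stated that the answer is not known.

\medskip
\noindent\emph{Is the natural map $\mathcal M_{\mathbb C}\to\widehat{\mathcal M}_{\mathbb C}$ injective?}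
\medskip

An element of $F^m$ has ``virtual dimension'' at most $-m$, and the completion is the ring in which a series converges when the virtual dimensions of its terms tend to $-\infty$. For instance, $\sum_{i\ge1}\mathbb L^{-ni}$ converges and is an inverse of $\mathbb L^n-1$. Injectivity would mean that an identity between elements of $\mathcal M_k$ that holds up to terms of arbitrarily negative dimension holds exactly. The simplest model, Laurent polynomials filtered by degree, is the inclusion $\mathbb Z[\lambda,\lambda^{-1}]\subset\mathbb Z((\lambda^{-1}))$, and it suggests that the answer is yes: one expects a nonzero class to have a leading term. The following observation shows how a leading term can fail to exist.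

\begin{lemma}\label{lem:monic}
Let $y\in\mathcal M_k$ and let $h\in\mathbb Z[\lambda]$ be monic with $h(\mathbb L)y=0$. Then $y\in\bigcap_mF^m$.
\end{lemma}

\begin{proof}
Let $n=\deg h$. Then $\mathbb L^{-n}h(\mathbb L)=1-\varepsilon$, where $\varepsilon$ is an integral combination of $\mathbb L^{-1},\dots,\mathbb L^{-n}$, so $\varepsilon\in F^1$. Hence $y=\varepsilon y=\varepsilon^my$ for all $m\ge 1$. If $y\in F^a$, then $y\in F^{a+m}$ for all $m$.
\end{proof}

There are thus two tasks: to find a relation $h(\mathbb L)y=0$ with $h$ monic, and to prove $y\ne0$. They pull in opposite directions. If $\mu$ is an additive map from $\mathcal M_k$ to a $\mathbb Z[\lambda,\lambda^{-1}]$-module with $\mu(\mathbb Ly')=\lambda\mu(y')$ for all $y'$, then $h(\lambda)\mu(y)=0$. So $\mu$ can detect $y$ only if $h(\lambda)$ has a kernel on the target. Our polynomial is a power of $\lambda$ times cyclotomic polynomials, so every ring homomorphism from $\mathcal M_k$ to a domain that does not send $\mathbb L$ to a root of unity kills our element. We will let $\mathbb L$ act as $-1$.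

\subsection{The element $x$ and the results}\label{sub:results}

Let
\[
G=\langle c,s\mid c^3=s^2=1,\ scs=c^{-1}\rangle\cong S_3,\qquad C=\langle\iota\rangle\cong\mathbb Z/2,\qquad\Gamma=G\times C,
\]
a group of order $12$, with the subgroups $G'=\langle c,s\iota\rangle$, $V=\langle s,\iota\rangle$ and $C_6=\langle c,\iota\rangle$.

Let $E$ be an elliptic curve over $k$ with $\operatorname{End}_{\bar k}(E)=\mathbb Z$ and with points $t_2,t_3\in E(k)$ of orders $2$ and $3$. Such a curve exists over $\mathbb Q$, hence over every $k$. Take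
\[
E:\ Y^2=X^3-2X^2+1=(X-1)(X^2-X-1).
\]
The point $t_2=(1,0)$ has order $2$. The tangent line at $t_3=(2,1)$ is $Y=2X-3$, and $X^3-2X^2+1-(2X-3)^2=(X-2)^3$, so $t_3$ is a flex and has order $3$. The discriminant is $80$ and $c_4=64$, so $j(E)=64^3/80=2^{14}/5$. This is not an algebraic integer, so $E$ has no complex multiplication.

Let $\Gamma$ act on $D=E\times E$ by
\[
c(z_1,z_2)=(z_1+t_3,z_2),\qquad s(z_1,z_2)=(-z_1,z_2+t_2),\qquad\iota(z_1,z_2)=(z_1+t_2,z_2).
\]
The relations hold: $c^3=s^2=\iota^2=1$ by the orders of $t_2$ and $t_3$, the translations $c$ and $\iota$ commute, $scs(z_1,z_2)=(z_1-t_3,z_2)$, and $s\iota=\iota s$ because $-t_2=t_2$. The action is free on geometric points: a nontrivial element of $C_6$ is a nontrivial translation, and every element of $sC_6$ translates $z_2$ by $t_2$. So $D/K$ is a connected smooth projective surface for every subgroup $K\le\Gamma$. We use ten subgroups $K$, with the following coefficients $n_K$.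
\[
\begin{array}{c|cccc|cccccc}
K&1&\langle\iota\rangle&\langle c\rangle&C_6&\langle s\rangle&\langle s\iota\rangle&V&G&G'&\Gamma\\ \hline
|K|&1&2&3&6&2&2&4&6&6&12\\
{[\Gamma:K]}&12&6&4&2&6&6&3&2&2&1\\
n_K&-1&1&1&-1&1&1&-2&-1&-1&2
\end{array}
\]
The first four are the subgroups of $C_6$. Put $x=\sum_Kn_K[D/K]$, that is,
\begin{multline}\label{eq:x}
x=2[D/\Gamma]+[D/\langle\iota\rangle]+[D/\langle c\rangle]+[D/\langle s\rangle]+[D/\langle s\iota\rangle]\\
-[D/C_6]-2[D/V]-[D]-[D/G]-[D/G'],
\end{multline}
and let
\begin{equation}\label{eq:g}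
g(\lambda)=\lambda(\lambda-1)^8(\lambda+1)^4(\lambda^2+\lambda+1)^3(\lambda^2+1)(\lambda^2-\lambda+1),
\end{equation}
a monic polynomial of degree $23$.

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $0$. Then $x\neq0$ in $\mathcal M_k$, and $g(\mathbb L)\,x=0$ in $K_0(\operatorname{Var}_k)$. Consequently $0\ne x\in\bigcap_mF^m\mathcal M_k=\ker(\mathcal M_k\to\widehat{\mathcal M}_k)$. In particular, $\mathcal M_k\to\widehat{\mathcal M}_k$ is not injective for any field $k$ of characteristic $0$, and $\mathcal M_{\mathbb C}\to\widehat{\mathcal M}_{\mathbb C}$ is not injective.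
\end{theorem}

\begin{theorem}\label{thm:more}
\begin{enumerate}
\item[(i)] For every field $k$ of characteristic $0$ there is $0\neq z\in\mathcal M_k$ with $\mathbb L^{12}z=z$. Thus $\mathbb L^{12}-1$ is a zero divisor in $\mathcal M_k$, and already $\mathcal M_k\to\mathcal M_k[(\mathbb L^n-1)^{-1}:n\ge1]$ is not injective.
\item[(ii)] The kernel of $\mathcal M_{\mathbb C}\to\widehat{\mathcal M}_{\mathbb C}$ has the cardinality of the continuum. It contains a subgroup that surjects onto an $\mathbb F_2$-vector space of dimension $2^{\aleph_0}$; in particular, it is not finitely generated as an abelian group.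
\end{enumerate}
\end{theorem}

The relation $g(\mathbb L)x=0$ is obtained by computing one class in two ways. A finite $\Gamma$-set $S$ gives a torus $\mathbb G_m^S$ with an action of $\Gamma$, hence a bundle of tori over $D/\Gamma$. The bundle depends only on the lattice $\mathbb Z[S]$, while a stratification expresses its class through the set $S$ (Section~\ref{sec:tori}). Section~\ref{sec:lattices} constructs two sets with isomorphic lattices, and Section~\ref{sec:relation} compares the two expressions. The invariant that detects $x$ is the Witt class of the intersection form on middle-dimensional cycles modulo numerical equivalence; it is constructed in Section~\ref{sec:tau} and evaluated in Section~\ref{sec:nonzero}. Theorem~\ref{thm:more} is proved in Section~\ref{sec:more}.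

\section{Twisted tori and the Burnside ring}\label{sec:tori}

In this section $D$ may be any quasi-projective variety with a free action of a finite group $\Gamma$. For a subgroup $\Gamma'\le\Gamma$ and a quasi-projective variety $Y$ with an action of $\Gamma'$, put
\[
q_{\Gamma'}(Y)=[(D\times Y)/\Gamma']\in K_0(\operatorname{Var}_k),
\]
with the diagonal action, which is free. This is the class of the bundle over $D/\Gamma'$ with fiber $Y$ twisted by the covering $D\to D/\Gamma'$. We use three properties.
\begin{enumerate}
\item[(Q1)] If $Y'\subset Y$ is closed and $\Gamma'$-stable, then $q_{\Gamma'}(Y)=q_{\Gamma'}(Y\setminus Y')+q_{\Gamma'}(Y')$.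
\item[(Q2)] If $Y$ is a disjoint union of open and closed pieces that $\Gamma'$ permutes transitively, and $Y_0$ is one piece, with stabilizer $\Gamma''$, then $(D\times Y)/\Gamma'\cong(D\times Y_0)/\Gamma''$, so $q_{\Gamma'}(Y)=q_{\Gamma''}(Y_0)$.
\item[(Q3)] If $\Gamma'$ acts linearly on $Y=\mathbb A^n$, then $q_{\Gamma'}(Y)=\mathbb L^n[D/\Gamma']$.
\end{enumerate}
Property (Q3) is where freeness is used: $D\to D/\Gamma'$ is an \'etale $\Gamma'$-torsor, so by \'etale descent of locally free sheaves $(D\times\mathbb A^n)/\Gamma'\to D/\Gamma'$ is a vector bundle of rank $n$. It is Zariski locally trivial, and cutting the base into locally closed pieces over which it is trivial gives the class.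

For a finite $\Gamma'$-set $S$, let $T_S=\mathbb G_m^S\subset\mathbb A^S$ with the action that permutes the coordinates. Equivariantly $T_S=\operatorname{Hom}(\mathbb Z[S],\mathbb G_m)$, so $q_{\Gamma'}(T_S)$ depends only on the $\mathbb Z[\Gamma']$-module $\mathbb Z[S]$. The embedding in $\mathbb A^S$, in contrast, depends on the basis $S$, and it is the embedding that lets us compute.

\begin{example}\label{ex:C2}
Let $\Gamma=C_2$ and let $S=C_2$ be the free orbit, so that $\Gamma$ exchanges the coordinates of $\mathbb A^2$. The plane is the union of $T_S$, the origin, and the two punctured axes, which are exchanged. By (Q3) the plane contributes $\mathbb L^2[D/C_2]$. The origin contributes $[D/C_2]$, and by (Q2) the punctured axes contribute $[D\times\mathbb G_m]=(\mathbb L-1)[D]$. Hence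
\[
q_{C_2}(T_S)=\mathbb L^2[D/C_2]-\mathbb L[D]+\bigl([D]-[D/C_2]\bigr).
\]
The leading coefficient is the base. The second coefficient is $-[D]=-[(D\times S)/C_2]$, the class of the covering defined by $S$, because the coordinate hyperplanes are indexed by $S$. Two sets with the same lattice therefore give an identity in which the leading terms cancel and the difference of the two coverings is expressed by terms of lower dimension.
\end{example}

To control all lower terms at once we record such formulas in the Burnside ring. Recall that $\Omega(\Gamma')$ is the Grothendieck group of finite $\Gamma'$-sets under disjoint union. It is free abelian on the classes $[\Gamma'/K]$, with $K$ running over the subgroups up to conjugacy, and we write $1=[\Gamma'/\Gamma']$. For $H\le\Gamma'$ the \emph{mark} $\varphi_H:\Omega(\Gamma')\to\mathbb Z$ is the additive map with $\varphi_H([S])=|S^H|$. One has $\varphi_H([\Gamma'/K])=0$ unless $H$ is conjugate to a subgroup of $K$, and $\varphi_K([\Gamma'/K])=[N_{\Gamma'}(K):K]\neq0$. The matrix of marks is thus triangular with nonzero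 diagonal, which gives Burnside's theorem: an element of $\Omega(\Gamma')$ whose marks all vanish is zero, and two finite $\Gamma'$-sets with the same marks are isomorphic. For $\Gamma''\le\Gamma'$, induction $\operatorname{Ind}_{\Gamma''}^{\Gamma'}$ sends $[Y]$ to $[\Gamma'\times_{\Gamma''}Y]$, so $[\Gamma''/K]$ to $[\Gamma'/K]$. Counting fixed points in the fibers of $\Gamma'\times_{\Gamma''}Y\to\Gamma'/\Gamma''$ gives
\begin{equation}\label{eq:markind}
\varphi_H\bigl(\operatorname{Ind}_{\Gamma''}^{\Gamma'}y\bigr)=\sum_{\gamma\Gamma''\in(\Gamma'/\Gamma'')^H}\varphi_{\gamma^{-1}H\gamma}(y).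
\end{equation}
We extend marks and induction coefficientwise to $\Omega(\Gamma')[\lambda]$, and we define the additive map
\[
\operatorname{ev}_{\Gamma'}:\Omega(\Gamma')[\lambda]\to K_0(\operatorname{Var}_k),\qquad[\Gamma'/K]\lambda^i\mapsto[D/K]\,\mathbb L^i .
\]
It is well defined because conjugate subgroups have isomorphic quotients. It satisfies $\operatorname{ev}_{\Gamma'}\circ\operatorname{Ind}_{\Gamma''}^{\Gamma'}=\operatorname{ev}_{\Gamma''}$, and $\operatorname{ev}_{\Gamma'}(hy)=h(\mathbb L)\operatorname{ev}_{\Gamma'}(y)$ for $h\in\mathbb Z[\lambda]$.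

In Example~\ref{ex:C2} the class is $\operatorname{ev}_{C_2}$ of $\lambda^2-[S]\lambda+([S]-1)$. Its mark at the trivial subgroup is $\lambda^2-2\lambda+1=(\lambda-1)^2$, and its mark at $C_2$ is $\lambda^2-1$: one factor $\lambda^{|o|}-1$ for each orbit $o$ of the subgroup on $S$. This is the general rule.

\begin{lemma}\label{lem:torus}
For every $\Gamma'\le\Gamma$ and every finite $\Gamma'$-set $S$ there is $\mathfrak t_S=\mathfrak t_S^{\Gamma'}\in\Omega(\Gamma')[\lambda]$ with
\[
\operatorname{ev}_{\Gamma'}(\mathfrak t_S)=q_{\Gamma'}(T_S)\qquad\text{and}\qquad\varphi_H(\mathfrak t_S)=\prod_{o\in H\backslash S}(\lambda^{|o|}-1)\quad\text{for all }H\le\Gamma'.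
\]
\end{lemma}

\begin{proof}
We use induction on $|S|$, for all $\Gamma'$ simultaneously. For $S=\emptyset$ take $\mathfrak t_S=1$. In general, $\mathbb A^S=\bigsqcup_{I\subset S}T_I$, where $T_I$ is the locus on which exactly the coordinates in $I$ are nonzero. The locus with at most $m$ nonzero coordinates is closed and stable, and the locus with exactly $m$ nonzero coordinates is the disjoint union of the open and closed pieces $T_I$ with $|I|=m$. Let $I$ run over representatives of the $\Gamma'$-orbits of proper subsets of $S$, and let $\Gamma'_I$ be the stabilizer of $I$. By (Q1)--(Q3),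
\[
\mathbb L^{|S|}[D/\Gamma']=q_{\Gamma'}(T_S)+\sum_Iq_{\Gamma'_I}(T_I).
\]
Each $I$ is a $\Gamma'_I$-set with fewer elements than $S$, so we may define
\[
\mathfrak t_S=\lambda^{|S|}-\sum_I\operatorname{Ind}_{\Gamma'_I}^{\Gamma'}\mathfrak t_I^{\Gamma'_I},
\]
and the first identity holds. For the marks apply \eqref{eq:markind}. A coset $\gamma\Gamma'_I$ is fixed by $H$ exactly when the subset $J=\gamma I$ is $H$-stable, and then $\gamma$ carries the orbits of $\gamma^{-1}H\gamma$ on $I$ bijectively to the orbits of $H$ on $J$. Hence
\[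
\varphi_H(\mathfrak t_S)=\lambda^{|S|}-\sum_J\prod_{o\in H\backslash J}(\lambda^{|o|}-1),
\]
where $J$ runs over the $H$-stable proper subsets of $S$. Expanding $\lambda^{|S|}=\prod_{o\in H\backslash S}\bigl((\lambda^{|o|}-1)+1\bigr)$ gives the sum of the same products over all $H$-stable subsets $J\subseteq S$. Only the term $J=S$ remains.
\end{proof}

\begin{remark}\label{rem:leading}
Let $n=|S|$. The coefficient of $\lambda^{n-1}$ in $\prod_o(\lambda^{|o|}-1)$ is minus the number of one-point orbits, that is, $-|S^H|$. By Burnside's theorem $\mathfrak t_S=\lambda^n-[S]\lambda^{n-1}+\cdots$, as in Example~\ref{ex:C2}. This is the source of the \emph{monic} relation required by Lemma~\ref{lem:monic}.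
\end{remark}

\section{Two $\Gamma$-sets with isomorphic permutation lattices}\label{sec:lattices}

From now on $\Gamma=G\times C$ as in Section~\ref{sub:results}. The positive and negative coefficients $n_K$ define two $\Gamma$-sets with $24$ elements each,
\begin{align*}
A&=2\,\Gamma/\Gamma\sqcup\Gamma/\langle\iota\rangle\sqcup\Gamma/\langle c\rangle\sqcup\Gamma/\langle s\rangle\sqcup\Gamma/\langle s\iota\rangle,\\
B&=\Gamma/C_6\sqcup2\,\Gamma/V\sqcup\Gamma/1\sqcup\Gamma/G\sqcup\Gamma/G'.
\end{align*}

\begin{proposition}\label{prop:lattice}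
$\mathbb Z[A]\cong\mathbb Z[B]$ as $\mathbb Z[\Gamma]$-modules.
\end{proposition}

The difficulty is integrality: an isomorphism over $\mathbb Q$ would only give an isogeny of tori. The natural first attempt uses $G=S_3$ alone and the lattices
\[
\bar P=\mathbb Z[G]\oplus\mathbb Z\oplus\mathbb Z,\qquad\bar Q=\mathbb Z[G/\langle c\rangle]\oplus\mathbb Z[G/\langle s\rangle]\oplus\mathbb Z[G/\langle s\rangle].
\]
We will see maps between them whose composites are multiplication by $3$, so they are isomorphic after inverting $3$. They are not isomorphic: for $\mathbb Z[G/H]$ the invariants modulo the image of $\sum_{\gamma\in G}\gamma$ form the group $\mathbb Z/|H|$, so this quotient has order $36$ for $\bar P$ and $12$ for $\bar Q$. The factor $C$ supplies a second pair of maps, reduction and norm, whose composite is $2$, and $3-2=1$.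

Let $R=\mathbb Z[C]=\mathbb Z[\iota]/(\iota^2-1)$, so that $\mathbb Z[\Gamma]=R[G]$. For an $R[G]$-module $M$ let $\bar M=M/(\iota-1)M$, let $\rho:M\to\bar M$ be the reduction, and let $\nu:\bar M\to M$, $\bar m\mapsto(1+\iota)m$, be the norm, which is well defined because $(1+\iota)(\iota-1)=0$. Then $\rho\nu=2$ and $\nu\rho=1+\iota$. An $R[G]$-map $\alpha$ induces $\bar\alpha$ on reductions, with $\rho\alpha=\bar\alpha\rho$ and $\alpha\nu=\nu\bar\alpha$.

\begin{lemma}\label{lem:threetwo}
Let $\alpha:P\to Q$ and $\beta:Q\to P$ be maps of $R[G]$-modules with $\alpha\beta=2+\iota$ and $\beta\alpha=2+\iota$. Then $\bar P\oplus Q\cong\bar Q\oplus P$.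
\end{lemma}

\begin{proof}
Reducing modulo $\iota-1$ gives $\bar\alpha\bar\beta=3$ and $\bar\beta\bar\alpha=3$. Consider
\[
\Phi=\begin{pmatrix}\bar\alpha&\rho\\ \nu&\beta\end{pmatrix}:\bar P\oplus Q\to\bar Q\oplus P,\qquad\Psi=\begin{pmatrix}\bar\beta&-\rho\\-\nu&\alpha\end{pmatrix}:\bar Q\oplus P\to\bar P\oplus Q .
\]
Then
\[
\Psi\Phi=\begin{pmatrix}\bar\beta\bar\alpha-\rho\nu&\bar\beta\rho-\rho\beta\\-\nu\bar\alpha+\alpha\nu&-\nu\rho+\alpha\beta\end{pmatrix},\qquad\Phi\Psi=\begin{pmatrix}\bar\alpha\bar\beta-\rho\nu&-\bar\alpha\rho+\rho\alpha\\ \nu\bar\beta-\beta\nu&-\nu\rho+\beta\alpha\end{pmatrix}.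
\]
The off-diagonal entries vanish, and the diagonal entries are $3-2=1$ and $-(1+\iota)+(2+\iota)=1$.
\end{proof}

It remains to lift $\bar P$ and $\bar Q$ to permutation modules over $\Gamma$ that admit such maps. Under $\iota\mapsto-1$ the element $2+\iota$ becomes $1$, so the reductions modulo $\iota+1$ must be isomorphic. The untwisted lifts $R\otimes\bar P$ and $R\otimes\bar Q$ reduce to $\bar P$ and $\bar Q$ again and cannot work. We therefore let $s$ act with a factor $\iota$ on one summand on each side.

\begin{proof}[Proof of Proposition~\ref{prop:lattice}]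
Let $P=R[G]\oplus Rv\oplus Rw$ with $cv=sv=v$, $cw=w$, $sw=\iota w$; an element of $G$ also denotes the corresponding basis element of $R[G]\subset P$. Let $Q$ be $R$-free on $e_0,e_1$, $a_i$, $b_i$ ($i\in\mathbb Z/3$), where $c$ fixes $e_0,e_1$, $s$ exchanges them, and
\[
ca_i=a_{i+1},\qquad sa_i=a_{-i},\qquad cb_i=b_{i+1},\qquad sb_i=\iota b_{-i}.
\]
Both modules are $R$-free of rank $8$. Put $a=\sum a_i$ and $b=\sum b_i$, and define
\begin{align*}
\alpha(1)&=e_0+a_0+b_1,&\beta(e_0)&=\iota(1+c+c^2)-\iota v-\iota w,\\
\alpha(v)&=(1-\iota)(e_0+e_1)+a,&\beta(a_0)&=1+s-\iota c-\iota c^2s+\iota v,\\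
\alpha(w)&=(1-\iota)(e_0+\iota e_1)+b,&\beta(b_0)&=c^2-\iota c+\iota cs-c^2s+\iota w.
\end{align*}

\emph{The maps are well defined.} The three summands of $Q$ are induced from $Re_0$, $Ra_0$, $Rb_0$ along $\langle c\rangle$, $\langle s\rangle$, $\langle s\rangle$. So an $R[G]$-map on $Q$ is given by images of $e_0,a_0,b_0$ that satisfy the relations $ce_0=e_0$, $sa_0=a_0$, $sb_0=\iota b_0$, and an $R[G]$-map on $P$ is given by an arbitrary image of $1$ and images of $v,w$ that satisfy their relations. The element $\alpha(v)$ is fixed by $c$ and $s$; $\alpha(w)$ and $\beta(e_0)$ are fixed by $c$; and, using $sc=c^2s$, $sc^2=cs$, $scs=c^2$, $sc^2s=c$,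
\begin{align*}
s\,\alpha(w)&=(1-\iota)(e_1+\iota e_0)+\iota b=\iota\,\alpha(w),\\
s\,\beta(a_0)&=s+1-\iota c^2s-\iota c+\iota v=\beta(a_0),\\
s\,\beta(b_0)&=cs-\iota c^2s+\iota c^2-c+w=\iota\,\beta(b_0).
\end{align*}

\emph{The identity $\alpha\beta=2+\iota$.} It suffices to check it on the generators $e_0,a_0,b_0$. We have $\alpha(c^i)=e_0+a_i+b_{i+1}$ and $\alpha(c^is)=e_1+a_i+\iota b_{i+2}$. First,
\begin{align*}
\alpha\beta(e_0)&=\iota\bigl[3e_0+a+b-(1-\iota)(e_0+e_1)-a-(1-\iota)(e_0+\iota e_1)-b\bigr]\\
&=\iota\bigl[(1+2\iota)e_0-(1-\iota)(1+\iota)e_1\bigr]=(2+\iota)e_0 .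
\end{align*}
For the other two generators we separate the components in the $e$, $a$ and $b$ summands. For $\alpha\beta(a_0)=\alpha(1)+\alpha(s)-\iota\alpha(c)-\iota\alpha(c^2s)+\iota\alpha(v)$ they are
\begin{align*}
&(1-\iota)(e_0+e_1)+\iota(1-\iota)(e_0+e_1)=0,\\
&2a_0-\iota a_1-\iota a_2+\iota a=(2+\iota)a_0,\\
&b_1+\iota b_2-\iota b_2-\iota^2b_1=0,
\end{align*}
and for $\alpha\beta(b_0)=\alpha(c^2)-\iota\alpha(c)+\iota\alpha(cs)-\alpha(c^2s)+\iota\alpha(w)$ they are
\begin{align*}
&(1-\iota)(e_0-e_1)+\iota(1-\iota)e_0+(1-\iota)e_1=0,\\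
&a_2-\iota a_1+\iota a_1-a_2=0,\\
&b_0-\iota b_2+\iota^2b_0-\iota b_1+\iota b=(2+\iota)b_0 .
\end{align*}

\emph{The identity $\beta\alpha=2+\iota$.} The maps $\alpha,\beta$ are $8\times8$ matrices over $R$, and $2+\iota$ is a unit of the commutative ring $R\otimes\mathbb Q$ because $(2+\iota)(2-\iota)=3$. So over $R\otimes\mathbb Q$ the matrix $(2+\iota)^{-1}\beta$ is a right inverse, hence a two-sided inverse, of $\alpha$. As $R\subset R\otimes\mathbb Q$, we get $\beta\alpha=2+\iota$.

\emph{The permutation bases.} By Lemma~\ref{lem:threetwo}, $\bar P\oplus Q\cong\bar Q\oplus P$. The group $\Gamma$ permutes the $\mathbb Z$-bases of $P$ and $Q$ formed by the $R$-basis elements and their multiples by $\iota$, and it permutes the images of the $R$-basis elements in $\bar P$ and $\bar Q$. The orbits and stabilizers are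
\[
\begin{array}{c|ccc|ccc|ccc|ccc}
\text{module}&\multicolumn{3}{c|}{\bar P}&\multicolumn{3}{c|}{Q}&\multicolumn{3}{c|}{\bar Q}&\multicolumn{3}{c}{P}\\ \hline
\text{orbit of}&\bar1&\bar v&\bar w&e_0&a_0&b_0&\bar e_0&\bar a_0&\bar b_0&1&v&w\\
\text{stabilizer}&\langle\iota\rangle&\Gamma&\Gamma&\langle c\rangle&\langle s\rangle&\langle s\iota\rangle&C_6&V&V&1&G&G'
\end{array}
\]
Thus $\bar P\oplus Q=\mathbb Z[A]$ and $\bar Q\oplus P=\mathbb Z[B]$.
\end{proof}

By Remark~\ref{rem:leading}, Proposition~\ref{prop:lattice} alone lowers the virtual dimension of $x$ by one. To iterate, we need the lower terms to be multiples of $x$ again. This holds because $A$ and $B$ differ only in the mark at $\Gamma$.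

\begin{lemma}\label{lem:marks}
Let $\theta=[A]-[B]\in\Omega(\Gamma)$. Then $\varphi_\Gamma(\theta)=2$, and $\varphi_H(\theta)=0$ for every proper subgroup $H$. In particular, $A$ and $B$ are isomorphic as $H$-sets for every proper subgroup $H$.
\end{lemma}

\begin{proof}
If $H$ is cyclic with generator $\gamma$, then $|S^H|$ is the trace of $\gamma$ on $\mathbb Z[S]$, so $|A^H|=|B^H|$ by Proposition~\ref{prop:lattice}. A noncyclic proper subgroup has order $4$ or $6$. Those of order $4$ are Sylow subgroups, conjugate to $V$. Those of order $6$ have index $2$, so they contain the commutator subgroup $\langle c\rangle$ and correspond to the three subgroups of order $2$ of $\Gamma/\langle c\rangle\cong V$; they are $C_6$, $G$ and $G'$. It remains to treat $H=V,G,G',\Gamma$. In each case $|A^H|=2$, since the orbits of $A$ other than the two points have cyclic stabilizers. In $B$, the normal subgroup $G$ fixes both points of $\Gamma/G$ and nothing else, since no other stabilizer contains it; in the same way $G'$ fixes exactly the two points of $\Gamma/G'$. The group $V$ has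 prime index and is not normal ($csc^{-1}=c^2s\notin V$), so $N_\Gamma(V)=V$ and $V$ fixes one point in each copy of $\Gamma/V$; the other stabilizers in $B$ have orders $1$ and $6$. Finally, $B^\Gamma=\emptyset$. The last assertion follows from Burnside's theorem for $H$, whose subgroups are all proper in $\Gamma$.
\end{proof}

\section{The relation $g(\mathbb L)\,x=0$}\label{sec:relation}

\begin{proposition}\label{prop:relation}
$g(\mathbb L)\,x=0$ in $K_0(\operatorname{Var}_k)$.
\end{proposition}

\begin{proof}
We show that $\mathfrak t_A-\mathfrak t_B=-g\,\theta$ in $\Omega(\Gamma)[\lambda]$ by comparing marks. For a proper subgroup $H$, the $H$-orbits on $A$ and on $B$ have the same sizes by Lemma~\ref{lem:marks}, so $\varphi_H(\mathfrak t_A-\mathfrak t_B)=0=\varphi_H(-g\theta)$ by Lemma~\ref{lem:torus}. For $H=\Gamma$ the orbit sizes are $1,1,4,6,6,6$ on $A$ and $2,2,2,3,3,12$ on $B$. With the cyclotomic polynomials $\Phi_n$ and $\lambda^n-1=\prod_{d\mid n}\Phi_d$,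
\begin{align*}
\varphi_\Gamma(\mathfrak t_A)&=(\lambda-1)^2(\lambda^4-1)(\lambda^6-1)^3=\Phi_1^6\Phi_2^4\Phi_3^3\Phi_4\Phi_6\cdot\Phi_6^2,\\
\varphi_\Gamma(\mathfrak t_B)&=(\lambda^2-1)^3(\lambda^3-1)^2(\lambda^{12}-1)=\Phi_1^6\Phi_2^4\Phi_3^3\Phi_4\Phi_6\cdot\Phi_{12},
\end{align*}
and
\[
\Phi_6^2-\Phi_{12}=(\lambda^4-2\lambda^3+3\lambda^2-2\lambda+1)-(\lambda^4-\lambda^2+1)=-2\lambda(\lambda-1)^2 .
\]
Since $g=\lambda\,\Phi_1^8\Phi_2^4\Phi_3^3\Phi_4\Phi_6$ by \eqref{eq:g}, we obtain $\varphi_\Gamma(\mathfrak t_A-\mathfrak t_B)=-2g=\varphi_\Gamma(-g\theta)$. Burnside's theorem, applied to each coefficient, gives the identity.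

By Proposition~\ref{prop:lattice} the tori $T_A$ and $T_B$ are $\Gamma$-equivariantly isomorphic, so $\operatorname{ev}_\Gamma(\mathfrak t_A-\mathfrak t_B)=q_\Gamma(T_A)-q_\Gamma(T_B)=0$. Since $\operatorname{ev}_\Gamma(\theta)=x$, this says $-g(\mathbb L)x=0$.
\end{proof}

No property of $D$ other than the freeness of the action entered this proof. The choice of $D$ matters only for showing that $x$ is nonzero.

\section{An invariant on which $\mathbb L$ acts as $-1$}\label{sec:tau}

\begin{proposition}\label{prop:tau}
There is a group homomorphism $\tau:\mathcal M_k\to W(\mathbb Q)$ with $\tau(\mathbb Ly)=-\tau(y)$ for all $y$, such that for $X$ connected, smooth and projective of dimension $d$, $\tau([X])$ is the Witt class of the intersection form on $N^{d/2}(X)$ if $d$ is even, and $0$ if $d$ is odd.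
\end{proposition}

The spaces $N^i(X)$ and the group $W(\mathbb Q)$ are recalled below. Surfaces show why the sign is $-1$. Blowing up a rational point of a surface adds $\mathbb L$ to its class and adds to the intersection form the exceptional curve, of square $-1$; so $\mathbb L$ must go to $\langle-1\rangle=-\langle1\rangle$. Consistently, $[\mathbb P^2]=\mathbb L^2+\mathbb L+1$ has the form $\langle1\rangle$, and $[\mathbb P^1\times\mathbb P^1]=(\mathbb L+1)^2$ has a hyperbolic plane, which must count as $0$. This last requirement is what makes the Witt group the right target.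

\subsection{The Witt group}

The Witt group $W(\mathbb Q)$ is the Grothendieck group of nondegenerate symmetric bilinear spaces over $\mathbb Q$ under orthogonal sum, modulo the hyperbolic plane, i.e.\ the nondegenerate plane with a nonzero isotropic vector. It is a ring under tensor product. We write $\langle a_1,\dots,a_n\rangle$ for the diagonal form and for its class; then $\langle ab^2\rangle=\langle a\rangle$ and $-\langle a\rangle=\langle-a\rangle$. We use two standard facts: a nonzero anisotropic space has nonzero class, and if $I$ is a totally isotropic subspace of a nondegenerate space $U$, then $[U]=[I^\perp/I]$. The second fact is used in the following form.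

\begin{lemma}\label{lem:anti}
Let $U=U_0\oplus\dots\oplus U_n$ be a finite-dimensional $\mathbb Q$-vector space with a symmetric bilinear form such that $U_i\perp U_j$ for $i+j<n$ and the pairing $U_i\times U_{n-i}\to\mathbb Q$ is perfect for every $i$. Then $U$ is nondegenerate, and $[U]=[U_{n/2}]$ for $n$ even, $[U]=0$ for $n$ odd.
\end{lemma}

\begin{proof}
Let $u=\sum u_j\ne0$ and let $j_0$ be maximal with $u_{j_0}\neq0$. For $u'\in U_{n-j_0}$ the terms with $j<j_0$ are orthogonal to $u'$, so $u\cdot u'=u_{j_0}\cdot u'$, which is nonzero for some $u'$. Thus $U$ is nondegenerate. Let $I=\bigoplus_{j<n/2}U_j$ and $J=\bigoplus_{j\le n/2}U_j$. Then $I\subset J\subset I^\perp$, and $\dim I^\perp=\sum_{j\ge n/2}\dim U_j=\dim J$ because $\dim U_j=\dim U_{n-j}$. So $I^\perp/I=J/I$.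
\end{proof}

\subsection{Cycles modulo numerical equivalence}

Let $X$ be connected, smooth and projective of dimension $d$ over $k$, and write $\int_X$ for the degree of a zero-cycle. A class $a\in CH^i(X)_{\mathbb Q}$ is numerically trivial, $a\equiv0$, if $\int_Xab=0$ for all $b\in CH^{d-i}(X)_{\mathbb Q}$. Let $N^i(X)$ be the quotient of $CH^i(X)_{\mathbb Q}$ by these classes; it is $0$ for $i\notin[0,d]$. We use numerical equivalence because it makes the form rational and nondegenerate by definition.

The space $N^i(X)$ is finite-dimensional. Indeed, choose cycles $z_1,\dots,z_m$ of codimension $d-i$ on $X$ whose classes form a basis of the $\mathbb Q_\ell$-span of all classes of such cycles in $H^{2(d-i)}_{\text{\'et}}(X_{\bar k},\mathbb Q_\ell(d-i))$. The intersection number is computed by the cup product, so $\int_Xaz_j=0$ for all $j$ implies $a\equiv0$, and $a\mapsto(\int_Xaz_j)_j$ embeds $N^i(X)$ in $\mathbb Q^m$. Hence the pairing $N^i(X)\times N^{d-i}(X)\to\mathbb Q$ is perfect.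

Let $\tau(X)\in W(\mathbb Q)$ be as in Proposition~\ref{prop:tau}, and for disconnected smooth projective $X$ let $\tau(X)$ be the sum over the components. To compute $N^{\ell}(X)$ for $d=2\ell$ we use the following principle.
\begin{enumerate}
\item[(N)] If $U'\to CH^\ell(X)_{\mathbb Q}$ is a linear surjection and the pulled-back form on $U'$ descends to a nondegenerate form on a quotient $U$ of $U'$, then $N^\ell(X)\cong U$ isometrically.
\end{enumerate}
Indeed, both spaces are the quotient of $U'$ by the radical of its form.

\begin{lemma}\label{lem:bundle}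
Let $Z$ be connected, smooth and projective, and let $\pi:\mathbb P\to Z$ be the projectivization of a vector bundle of rank $r\ge1$. Then $\tau(\mathbb P)=\tau(Z)$ for $r$ odd, and $\tau(\mathbb P)=0$ for $r$ even.
\end{lemma}

\begin{proof}
If $\dim\mathbb P=\dim Z+r-1$ is odd, then $\tau(\mathbb P)=0$, and for $r$ odd $\dim Z$ is odd too, so $\tau(Z)=0$. Let $\dim\mathbb P=2\ell$ and $\xi=c_1(\mathcal O(1))$. The projective bundle formula states that $CH^\ell(\mathbb P)_{\mathbb Q}=\bigoplus_{j=0}^{r-1}\xi^j\pi^*CH^{\ell-j}(Z)_{\mathbb Q}$, with $\pi_*\xi^m=0$ for $m<r-1$ and $\pi_*\xi^{r-1}=1$. By the projection formula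
\[
\int_{\mathbb P}\xi^i\pi^*a\cdot\xi^j\pi^*b=\int_Zab\,\pi_*\xi^{i+j}.
\]
This vanishes if $a\equiv0$ or $b\equiv0$, so the form descends to $U=\bigoplus_{j=0}^{r-1}U_j$ with $U_j=N^{\ell-j}(Z)$. It is zero on $U_i\times U_j$ for $i+j<r-1$. For $i+j=r-1$ it is $\int_Zab$, a perfect pairing because $(\ell-i)+(\ell-j)=\dim Z$. Lemma~\ref{lem:anti} with $n=r-1$ and (N) give $\tau(\mathbb P)=[U]$, which is $0$ for $r$ even and the class of $N^{\dim Z/2}(Z)$ for $r$ odd.
\end{proof}

\begin{lemma}\label{lem:blowup}
Let $X$ be connected, smooth and projective of even dimension $2\ell$, let $Z\subset X$ be a connected smooth closed subvariety of codimension $r\ge2$, and let $\sigma:\widetilde X\to X$ be the blow-up of $Z$. Then $\tau(\widetilde X)=\tau(X)$ for $r$ odd, and $\tau(\widetilde X)=\tau(X)-\tau(Z)$ for $r$ even.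
\end{lemma}

\begin{proof}
Let $\eta:\widetilde Z\to\widetilde X$ be the exceptional divisor. It is the projectivization $\pi:\widetilde Z\to Z$ of the normal bundle, of rank $r$, and its normal bundle is $\mathcal O(-1)$, so $\eta^*\eta_*$ is multiplication by $-\xi$. By \cite[\S6.7]{Fulton},
\[
CH^\ell(\widetilde X)_{\mathbb Q}=\sigma^*CH^\ell(X)_{\mathbb Q}\oplus\bigoplus_{j=0}^{r-2}\eta_*\bigl(\xi^j\pi^*CH^{\ell-1-j}(Z)_{\mathbb Q}\bigr).
\]
The projection formula gives $\int_{\widetilde X}\sigma^*a\cdot\sigma^*a'=\int_Xaa'$ and
\begin{align*}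
\int_{\widetilde X}\sigma^*a\cdot\eta_*(\xi^j\pi^*b)&=\int_Za|_Z\,b\,\pi_*\xi^j=0\qquad(j\le r-2),\\
\int_{\widetilde X}\eta_*(\xi^i\pi^*b)\cdot\eta_*(\xi^j\pi^*b')&=-\int_Zbb'\,\pi_*\xi^{i+j+1}.
\end{align*}
So the form descends to $N^\ell(X)\perp U$ with $U=\bigoplus_{j=0}^{r-2}U_j$ and $U_j=N^{\ell-1-j}(Z)$. On $U_i\times U_j$ it is zero for $i+j<r-2$. For $i+j=r-2$ it is $-\int_Zbb'$, a perfect pairing because $(\ell-1-i)+(\ell-1-j)=2\ell-r=\dim Z$. Lemma~\ref{lem:anti} with $n=r-2$ and (N) give $\tau(\widetilde X)=\tau(X)+[U]$, where $[U]=0$ for $r$ odd and $[U]=-\tau(Z)$ for $r$ even.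
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:tau}]
By Bittner's theorem \cite[Thm.~3.1]{Bittner}, for $k$ of characteristic $0$ the group $K_0(\operatorname{Var}_k)$ is generated by the classes of connected smooth projective varieties, subject to $[\emptyset]=0$ and $[\widetilde X]-[\widetilde Z]=[X]-[Z]$, where $\widetilde X$ is the blow-up of $X$ along a smooth closed subvariety $Z$ and $\widetilde Z$ is the exceptional divisor. So we must check
\begin{equation}\label{eq:bl}
\tau(\widetilde X)-\tau(\widetilde Z)=\tau(X)-\tau(Z).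
\end{equation}
Let $Z$ be connected of codimension $r$ and let $d=\dim X$. If $r=0$, then $Z=X$ and $\widetilde X=\widetilde Z=\emptyset$. If $r=1$, then $\widetilde X=X$ and $\widetilde Z=Z$. For $r\ge2$, Lemmas~\ref{lem:bundle} and~\ref{lem:blowup} and the parity of the dimensions $d$, $d-1$, $d$, $d-r$ give
\[
\begin{array}{cc|cccc}
d&r&\tau(\widetilde X)&\tau(\widetilde Z)&\tau(X)&\tau(Z)\\ \hline
\text{even}&\text{even}&\tau(X)-\tau(Z)&0&\tau(X)&\tau(Z)\\
\text{even}&\text{odd}&\tau(X)&0&\tau(X)&0\\
\text{odd}&\text{odd}&0&\tau(Z)&0&\tau(Z)\\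
\text{odd}&\text{even}&0&0&0&0
\end{array}
\]
and \eqref{eq:bl} holds in each row. If $Z$ has several components, possibly of different codimensions, blow them up one after another. They are disjoint, so each center and each exceptional divisor is unchanged by the other blow-ups, and adding the relations for the single steps gives \eqref{eq:bl}.

Thus $\tau$ is a homomorphism on $K_0(\operatorname{Var}_k)$. Lemma~\ref{lem:bundle} with $r=2$ gives $\tau((\mathbb L+1)[X])=\tau(X\times\mathbb P^1)=0$ on generators, so $\tau(\mathbb Ly)=-\tau(y)$ for all $y\in K_0(\operatorname{Var}_k)$. Define $\tau(y\mathbb L^{-i})=(-1)^i\tau(y)$. If $y\mathbb L^{-i}=y'\mathbb L^{-i'}$ in $\mathcal M_k$, then $\mathbb L^m(\mathbb L^{i'}y-\mathbb L^iy')=0$ for some $m$, and applying $\tau$ gives $(-1)^{i'}\tau(y)=(-1)^i\tau(y')$. So $\tau$ is well defined on $\mathcal M_k$.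
\end{proof}

\section{The element $x$ is nonzero}\label{sec:nonzero}

The invariant $\tau$ sees the degree of a covering modulo squares, by the following lemma.

\begin{lemma}\label{lem:quotient}
Let a finite group $K$ act freely on a connected smooth projective variety $X$, with quotient map $p:X\to X/K$. Then $p^*$ induces isomorphisms $N^i(X/K)\cong N^i(X)^K$, and $\int_{X/K}ab=|K|^{-1}\int_Xp^*a\cdot p^*b$.
\end{lemma}

\begin{proof}
The map $p$ is finite \'etale with $p_*p^*=|K|$, $p^*p_*=\sum_{\gamma\in K}\gamma^*$ and $\int_Xp^*a\cdot b'=\int_{X/K}a\cdot p_*b'$. Taking $b'=p^*b$ gives the formula for the form, which shows that $p^*a\equiv0$ implies $a\equiv0$. Conversely, $a\equiv0$ implies $p^*a\equiv0$ by the third identity. If $a'\in CH^i(X)_{\mathbb Q}$ has $K$-invariant numerical class, then $p^*(|K|^{-1}p_*a')\equiv a'$ by the second identity.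
\end{proof}

\begin{lemma}\label{lem:tauDK}
For $K\le\Gamma$ we have $\tau(D/K)=\langle-2|K|\rangle$ if $K\subset C_6$, and $\tau(D/K)=0$ otherwise.
\end{lemma}

\begin{proof}
Let $f_1=[0\times E]$ and $f_2=[E\times0]$, so $f_i^2=0$ and $f_1f_2=1$. For an automorphism $\phi$ of the elliptic curve $E$ let $\Delta_\phi=\{(z,\phi z)\}$ be its graph and $\delta_\phi=[\Delta_\phi]-f_1-f_2$. We have $\Delta_\phi\cdot f_i=1$, so $\delta_\phi\cdot f_i=0$. Moreover $\Delta_\phi\cdot\Delta_{\phi'}=\deg(\phi-\phi')$: for $\phi\ne\phi'$ the graphs meet transversally over the points of $\ker(\phi-\phi')$, and $\Delta_\phi$ is disjoint from a translate of itself. Hence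
\begin{equation}\label{eq:delta}
\delta_\phi\cdot\delta_{\phi'}=\deg(\phi-\phi')-2-2+2=\deg(\phi-\phi')-2 .
\end{equation}
Put $\delta=\delta_1$, so $\delta^2=-2$.

Over $\bar k$, the quotient of $\operatorname{Pic}(E\times E)$ by the pullbacks from the two factors is isomorphic to $\operatorname{End}_{\bar k}(E)$, the graph of $\phi$ corresponding to $\phi$. Pullbacks are numerically multiples of $f_1$ or $f_2$. Since $\operatorname{End}_{\bar k}(E)=\mathbb Z$, the classes $f_1,f_2,\delta$ span $N^1(D_{\bar k})$, and they are a basis because their Gram matrix is invertible. They are defined over $k$. A divisor on $D$ is therefore numerically trivial over $k$ if and only if it is so over $\bar k$, and $f_1,f_2,\delta$ is a basis of $N^1(D)=N^1(D_{\bar k})$.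

Translations act trivially on $N^1(D)$, since a curve and its translate are algebraically equivalent over $\bar k$; so $C_6$ acts trivially. The element $s$ maps $0\times E$ to itself, $E\times0$ to a translate, and $\Delta_1$ to a translate of $\Delta_{-1}$. So $s$ fixes $f_1,f_2$ and $s\delta=\delta_{-1}$. Now $\delta_{-1}$ is orthogonal to $f_1,f_2$, hence a multiple of $\delta$, and $\delta\cdot\delta_{-1}=4-2=2$ by \eqref{eq:delta}. Thus $\delta_{-1}=-\delta$, and every element of $sC_6$ sends $\delta$ to $-\delta$.

By Lemma~\ref{lem:quotient}, $N^1(D/K)$ is spanned by $f_1,f_2,\delta$ if $K\subset C_6$ and by $f_1,f_2$ otherwise, with the form divided by $|K|$. The span of $f_1,f_2$ remains a hyperbolic plane, and $\delta$ contributes $\langle-2/|K|\rangle=\langle-2|K|\rangle$.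
\end{proof}

\begin{lemma}\label{lem:aniso}
The form $\langle1,6,-2,-3\rangle$ is anisotropic over $\mathbb Q$, and its class in $W(\mathbb Q)$ has order $2$.
\end{lemma}

\begin{proof}
Suppose $u_1^2+6u_2^2-2u_3^2-3u_4^2=0$ with coprime integers $u_i$. Modulo $3$ we get $u_1^2+u_3^2\equiv0$, so $3\mid u_1,u_3$. Dividing the equation by $3$ gives $2u_2^2-u_4^2\equiv-(u_2^2+u_4^2)\equiv0\pmod3$, so $3\mid u_2,u_4$, a contradiction. Thus the class is nonzero. It equals $\langle1,-2\rangle\otimes\langle1,-3\rangle$, and $2\langle1,-2\rangle=\langle1,1\rangle-\langle2,2\rangle=0$ because $(u+u')^2+(u-u')^2=2u^2+2u'^2$.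
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemma~\ref{lem:tauDK}, only the four subgroups of $C_6$ contribute to $\tau(x)$:
\[
\tau(x)=\langle-4\rangle+\langle-6\rangle-\langle-12\rangle-\langle-2\rangle=\langle-1,-6,3,2\rangle=-\langle1,6,-2,-3\rangle .
\]
This is nonzero by Lemma~\ref{lem:aniso}, and $\tau$ is defined on $\mathcal M_k$ by Proposition~\ref{prop:tau}, so $x\neq0$ in $\mathcal M_k$. By Proposition~\ref{prop:relation}, $g(\mathbb L)x=0$ in $K_0(\operatorname{Var}_k)$, and $g$ is monic, so $x\in\bigcap_mF^m$ by Lemma~\ref{lem:monic}.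
\end{proof}

\begin{remark}\label{rem:hyp}
(a) Coarser invariants miss $x$. The form $\langle1,6,-2,-3\rangle$ has even rank, square determinant and signature $0$. Over $\mathbb C$, the Euler characteristic, for which $\mathbb L\mapsto1$, vanishes on every $D/K$, because $\chi(D)=0$ and the action is free.

(b) The map $\tau$ is not multiplicative: $\tau(E)=0$, while $\tau(E\times E)=\langle-2\rangle\neq0$. Section~\ref{sec:more} exploits this.

(c) Characteristic $0$ is used in Bittner's theorem. The hypothesis $\operatorname{End}_{\bar k}(E)=\mathbb Z$ is used in Lemma~\ref{lem:tauDK}, and without it $\tau(x)$ can vanish. For $E=\mathbb C/\mathbb Z[i]$ the orthogonal complement of $f_1,f_2$ is spanned by $\delta_1,\delta_i$. By \eqref{eq:delta} its form is $\langle-2,-2\rangle$, and $\delta_{-1}=-\delta_1$, $\delta_{-i}=-\delta_i$. So every $\tau(D/K)$ is doubled, and $\tau(x)=0$ by Lemma~\ref{lem:aniso}.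
\end{remark}

\section{Periodic elements and the size of the kernel}\label{sec:more}

\begin{proof}[Proof of Theorem~\ref{thm:more}(i)]
Since $\lambda^{12}-1=\Phi_1\Phi_2\Phi_3\Phi_4\Phi_6\Phi_{12}$, the polynomial $g$ divides $\lambda(\lambda^{12}-1)^8$. As $\mathbb L$ is invertible, $(\mathbb L^{12}-1)^8x=0$ in $\mathcal M_k$, while $x\neq0$. Let $j\ge0$ be maximal with $z=(\mathbb L^{12}-1)^jx\ne0$. Then $(\mathbb L^{12}-1)z=0$, and $z$ maps to $0$ in every ring in which $\mathbb L^{12}-1$ becomes a unit.
\end{proof}

For (ii) let $k=\mathbb C$. Every elliptic curve $E$ without complex multiplication has points of orders $2$ and $3$; fix a choice and let $x_E\in\bigcap_mF^m$ be the element \eqref{eq:x}. The value $\tau(x_E)$ is the same for all $E$, so $\tau$ alone does not separate these elements. We measure instead the failure of multiplicativity against a fixed surface. Let $\mathcal E$ be a set of representatives of the isogeny classes of curves without complex multiplication. It has cardinality $2^{\aleph_0}$, because there are $2^{\aleph_0}$ values of $j$, countably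 many curves with complex multiplication, and each isogeny class is countable. For $E_0\in\mathcal E$ put $D_0=E_0\times E_0$, so $\tau(D_0)=\langle-2\rangle$, and define the group homomorphism
\[
\psi_{E_0}:\mathcal M_{\mathbb C}\to W(\mathbb Q),\qquad\psi_{E_0}(y)=\tau(y\,[D_0])-\langle-2\rangle\tau(y).
\]

\begin{proposition}\label{prop:psi}
Let $E,E_0\in\mathcal E$. If $E\neq E_0$, then $\psi_{E_0}(x_E)=0$. The element $\psi_{E_0}(x_{E_0})$ has order exactly $2$.
\end{proposition}

We need $N^2$ of the fourfolds $D/K\times D_0$, where $D=E\times E$. We identify it with a space of invariants of a Hodge group. For a complex abelian variety $X$ with $M=H^1(X,\mathbb Q)$, the circle group acts on $M_{\mathbb R}$, by $\zeta$ on $H^{1,0}$ and by $\bar\zeta$ on $H^{0,1}$. The Hodge group $\operatorname{Hg}(X)$ is the smallest algebraic subgroup of $GL(M)$ defined over $\mathbb Q$ whose real points contain the image of the circle. We use the following standard facts.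
\begin{enumerate}
\item[(H1)] $\operatorname{Hg}(X)$ is connected and reductive, and its invariants in $H^{2p}(X,\mathbb Q)=\Lambda^{2p}M$ are the Hodge classes, i.e.\ the rational classes of type $(p,p)$.
\item[(H2)] $\operatorname{Hg}(X_1\times X_2)$ is a subgroup of $\operatorname{Hg}(X_1)\times\operatorname{Hg}(X_2)$ that projects onto both factors, and the equivariant maps $H^1(X_1,\mathbb Q)\to H^1(X_2,\mathbb Q)$ are the morphisms of Hodge structures, which form the space $\operatorname{Hom}(X_2,X_1)\otimes\mathbb Q$.
\item[(H3)] $\operatorname{Hg}(X_1^m\times X_2^n)$ is $\operatorname{Hg}(X_1\times X_2)$ acting diagonally, for $m,n\ge1$, and $\operatorname{Hg}(X^m)$ is $\operatorname{Hg}(X)$ acting diagonally.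
\end{enumerate}
Let $M=H^1(E,\mathbb Q)$, $M_0=H^1(E_0,\mathbb Q)$ and $\mathcal G=\operatorname{Hg}(E\times E_0)$.

\begin{lemma}\label{lem:hodge}
If $E\ne E_0$, then $\mathcal G=SL(M)\times SL(M_0)$; if $E=E_0$, then $\mathcal G$ is the diagonal $SL(M)$. In both cases the cycle class map identifies $N^2(D\times D_0)$ isometrically with $H^4(D\times D_0,\mathbb Q)^{\mathcal G}$.
\end{lemma}

\begin{proof}
The circle acts on $M_{\mathbb R}$ with determinant $\zeta\bar\zeta=1$, so $\operatorname{Hg}(E)$ is a connected reductive subgroup of $SL(M)$: trivial, a one-dimensional torus, or everything. Its commutant in $\operatorname{End}(M)$ has dimension $4$, $2$ or $1$ accordingly, and it is $\mathbb Q$ because $\operatorname{End}(E)=\mathbb Z$. So $\operatorname{Hg}(E)=SL(M)$, and the case $E=E_0$ follows from (H3).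

Let $E\neq E_0$, and let $\mathfrak h\subset\mathfrak{sl}(M)\times\mathfrak{sl}(M_0)$ be the Lie algebra of $\mathcal G$. It projects onto both factors, so its intersection with each factor is an ideal of that simple Lie algebra. If one intersection is nonzero, then $\mathfrak h$ contains that factor and is everything. Otherwise $\mathfrak h$ is the graph of an isomorphism $\mathfrak{sl}(M)\to\mathfrak{sl}(M_0)$ (Goursat's lemma). Automorphisms of $\mathfrak{sl}_2$ over $\mathbb Q$ are given by conjugation in $GL_2(\mathbb Q)$, so this isomorphism is induced by a linear isomorphism $M\to M_0$. That map is $\mathfrak h$-equivariant, hence $\mathcal G$-equivariant as $\mathcal G$ is connected, and by (H2) the curves $E$ and $E_0$ are isogenous. This contradicts $E\ne E_0$ in $\mathcal E$.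

By (H1) and (H3), the Hodge classes on $D\times D_0$ are the $\mathcal G$-invariants in $\Lambda^*(M^2\oplus M_0^2)$. The first fundamental theorem for $SL_2=Sp_2$ says that the invariants in $M^{\otimes2p}$ are spanned by the tensors obtained from $\omega^{\otimes p}$ by permuting the factors, where $\omega$ spans $\Lambda^2M\subset M\otimes M$. The exterior algebra $\Lambda^*(M^n)$ is an equivariant quotient of the tensor algebra of $M^n$. By reductivity, invariants surject onto invariants, and permuting factors only changes signs in the exterior algebra. So the invariant algebra $\Lambda^*(M^n)^{SL(M)}$ is generated in degree $2$. For $E=E_0$ take $n=4$; for $E\neq E_0$ the invariants are $\Lambda^*(M^2)^{SL(M)}\otimes\Lambda^*(M_0^2)^{SL(M_0)}$. In both cases the Hodge classes are generated by those of degree $2$, which are classes of divisors by the Lefschetz theorem on $(1,1)$-classes. Hence $CH^2(D\times D_0)_{\mathbb Q}$ surjects onto $(H^4)^{\mathcal G}$. The cup product form on $H^4$ is nondegenerate and $\mathcal G$-invariant, and $(H^4)^{\mathcal G}$ is orthogonal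 to the sum of the nontrivial irreducible summands, so the form is nondegenerate on $(H^4)^{\mathcal G}$. Principle (N) concludes.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:psi}]
Let $K\le\Gamma$ act on $D\times D_0$ through $D$. By Lemmas~\ref{lem:quotient} and~\ref{lem:hodge}, $N^2(D/K\times D_0)$ is the space $U$ of classes in $H^4(D\times D_0,\mathbb Q)$ invariant under $\mathcal G$ and $K$, with the form divided by $|K|$. Both groups preserve the K\"unneth summands, so $U=\bigoplus_{i=0}^4U_i$ with $U_i\subset H^i(D)\otimes H^{4-i}(D_0)$. The summand $U_i$ is orthogonal to $U_j$ unless $i+j=4$, and $U$ is nondegenerate, so $U_i\times U_{4-i}\to\mathbb Q$ is perfect. Lemma~\ref{lem:anti} gives $\tau(D/K\times D_0)=[U_2]$.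

We have $H^2(D)=\Lambda^2(M\oplus M)=\Lambda^2M\oplus\Lambda^2M\oplus(M\otimes M)$. The two lines are spanned by $f_1$ and $f_2$, and $M\otimes M=H^1(E)\otimes H^1(E)$ is orthogonal to them. Further $M\otimes M=\Lambda^2M\oplus\operatorname{Sym}^2M$, and the invariant line is a Hodge class orthogonal to $f_1,f_2$, so it is $\mathbb Q\delta$. Thus
\[
H^2(D)=N^1(D)\perp\operatorname{Sym}^2M,\qquad H^2(D_0)=N^1(D_0)\perp\operatorname{Sym}^2M_0,
\]
where $N^1$ is the invariant part and $\operatorname{Sym}^2$ is absolutely irreducible of dimension $3$. Translations act trivially on cohomology and $s$ acts on $H^1(D)=M\oplus M$ by $(-1,1)$. So $C_6$ acts trivially on $H^2(D)$, and $sC_6$ acts by $-1$ on $\operatorname{Sym}^2M$. The form on $H^2(D)\otimes H^2(D_0)$ is the tensor product of the two forms.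

If $E\neq E_0$, the invariants of $SL(M)\times SL(M_0)$ are $N^1(D)\otimes N^1(D_0)$. So $U_2=N^1(D)^K\otimes N^1(D_0)$ with the form divided by $|K|$, and $\tau(D/K\times D_0)=\tau(D/K)\langle-2\rangle$. Hence $\psi_{E_0}([D/K])=0$ for all $K$, and $\psi_{E_0}(x_E)=0$.

If $E=E_0$, the invariants of the diagonal $SL(M)$ are $N^1(D)\otimes N^1(D_0)$ together with $(\operatorname{Sym}^2M\otimes\operatorname{Sym}^2M)^{SL(M)}$, which is a line $\mathbb Q\kappa$ by Schur's lemma, $\operatorname{Sym}^2M$ being self-dual. This line is orthogonal to $N^1(D)\otimes N^1(D_0)$, so $\kappa_0=\kappa^2\ne0$ by nondegeneracy. It is fixed by $C_6$ and negated by $sC_6$. Therefore $\psi_{E_0}([D/K])=\langle\kappa_0/|K|\rangle=\langle\kappa_0|K|\rangle$ for $K\subset C_6$, and $0$ otherwise, and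
\[
\psi_{E_0}(x_{E_0})=\langle\kappa_0\rangle\bigl(\langle2\rangle+\langle3\rangle-\langle6\rangle-\langle1\rangle\bigr)=-\langle\kappa_0\rangle\langle1,6,-2,-3\rangle .
\]
Since $\langle\kappa_0\rangle^2=\langle1\rangle$, multiplication by $\langle\kappa_0\rangle$ is an automorphism of $W(\mathbb Q)$, and the element has order $2$ by Lemma~\ref{lem:aniso}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:more}(ii)]
Consider the subgroup of the kernel generated by the $x_E$, $E\in\mathcal E$, and the homomorphism $(\psi_{E_0})_{E_0\in\mathcal E}$ from it to $\prod_{\mathcal E}W(\mathbb Q)$. By Proposition~\ref{prop:psi}, $x_E$ maps to an element of order $2$ supported in the coordinate $E$. So the image is $\bigoplus_{\mathcal E}\mathbb Z/2$, an $\mathbb F_2$-vector space of dimension $2^{\aleph_0}$, and the kernel has at least $2^{\aleph_0}$ elements. A complex variety is described by finitely many polynomial data, so there are at most $2^{\aleph_0}$ isomorphism classes and $|\mathcal M_{\mathbb C}|\le2^{\aleph_0}$. An uncountable abelian group is not finitely generated.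
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bittner}
Bittner, \emph{The universal Euler characteristic for varieties of characteristic zero}, Compositio Math. 140 (2004).

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{Veys}
Willem Veys, \emph{Arc spaces, motivic integration and stringy invariants}, arXiv:math/0401374 (2004).

\end{thebibliography}
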